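\title{Hausdorff and packing measures of Cartesian products of $U_m$-numbers}

\begin{abstract}
Each class $U_m$ of Mahler's classification of real numbers has Hausdorff dimension zero. We prove that every product $U_{m_1}\times\cdots\times U_{m_n}$ has Hausdorff dimension $n-1$ and packing dimension $n$, which confirms a conjecture on the Cartesian powers $U_m^n$. We also show that for every gauge function the Hausdorff measure and the packing measure of such a product are either zero or not $\sigma$-finite, and we give the criterion that separates the two cases. The main tool is a random construction: if $\lambda$ has random binary digits outside a sparse sequence of long windows of zeros, then $2^{1/m}+\lambda$ is almost surely a $U_m$-number.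
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The classes $U_m$ and their products}

For $Q=a_0+a_1X+\dots+a_kX^k\in\mathbb Z[X]$ let $H(Q)=\max_i|a_i|$ be the height of $Q$. Fix a real number $\xi$ and an integer $k\ge1$. The $(H+1)^{k+1}$ polynomials of degree at most $k$ with coefficients in $\{0,\dots,H\}$ take values at $\xi$ in an interval of length $O(H)$, so the difference of two of them is a nonzero polynomial $Q$ of height at most $H$ with $|Q(\xi)|=O(H^{-k})$. The exponent $k$ thus comes for free. We study the numbers that admit every exponent. Let $\mathcal L_k$ be the set of real $\xi$ such that for every $N>0$ the inequality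
\begin{equation}\label{eq:def}
0<|Q(\xi)|\le H(Q)^{-N}
\end{equation}
has infinitely many solutions $Q\in\mathbb Z[X]$ of degree at most $k$. Only finitely many such polynomials have bounded height, so it is equivalent to ask for solutions of arbitrarily large height. We have $\mathcal L_1\subseteq\mathcal L_2\subseteq\cdots$, and $\xi$ is a \emph{$U_m$-number} in the sense of Mahler's classification if $m$ is the smallest index with $\xi\in\mathcal L_m$. So the set of $U_m$-numbers is
\[
U_1=\mathcal L_1,\qquad U_m=\mathcal L_m\setminus\mathcal L_{m-1}\quad(m\ge2).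
\]
The $U_1$-numbers are the Liouville numbers. A small value of $Q$ at $\xi$ forces $\xi$ to be close to a root of $Q$, so one may think of a $U_m$-number as a number that is extremely close to algebraic numbers of degree $m$, but not to algebraic numbers of smaller degree.

We write $\dim_{\mathrm H}$ for Hausdorff dimension and $\dim_{\mathrm P}$ for packing dimension; the definitions are recalled in Section~\ref{sec:gauges}. The following facts are known. By Baker and Schmidt and by Bernik, $\dim_{\mathrm H}U_m=0$ for all $m$. By Pollington, every real number is a sum of two $U_m$-numbers. Further, $\dim_{\mathrm H}(U_m\times U_m)=1$ and $\dim_{\mathrm P}U_m=1$ for all $m$, and $\dim_{\mathrm H}U_1^n=n-1$ for all $n$.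

A product of sets of dimension zero need not have dimension zero: the Lipschitz map $(x,y)\mapsto x+y$ sends $U_m\times U_m$ onto $\mathbb R$ by Pollington's theorem, and Lipschitz maps do not raise Hausdorff dimension. The reason is that $U_m$ is thin only at a sparse set of scales, and different factors may be thin at different scales. Hausdorff dimension looks for the scales at which a set is thinnest. In a product of $n$ factors one can always use the scales at which the first factor is thin, and there the product looks like a hyperplane; nothing forces a second factor to be thin at the same time. This suggests the value $n-1$. Packing dimension looks for the scales at which a set is thickest; if there are scales at which no factor is thin, its value should be $n$. The conjecture posed in \cite{Sch} is that, for all $m,n\ge1$,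
\[
\dim_{\mathrm H}U_m^n=n-1,\qquad \dim_{\mathrm P}U_m^n=n .
\]
We prove it, also for mixed products.

\begin{theorem}\label{thm:dim}
Let $n\ge1$, $m_1,\dots,m_n\ge1$ and $E=U_{m_1}\times\cdots\times U_{m_n}$. Then $\dim_{\mathrm H}E=n-1$ and $\dim_{\mathrm P}E=n$.
\end{theorem}

The proof gives the same two values for $E\cap V$, for every nonempty open $V\subseteq\mathbb R^n$.

\subsection{Gauges and a zero--infinity law}\label{sec:gauges}

A \emph{gauge} is a nondecreasing function $h:(0,\infty)\to(0,\infty)$ with $h(0^+)=0$; we put $h(0)=0$. No continuity is assumed. For $D\subseteq\mathbb R^n$ the \emph{Hausdorff measure} is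
\[
\mathcal H^h(D)=\lim_{\delta\to0}\ \inf\Big\{\sum_i h(\operatorname{diam}W_i):\ D\subseteq\bigcup_iW_i,\ \operatorname{diam}W_i\le\delta\Big\},
\]
with countable covers by arbitrary sets. Let $\overline B(x,r)$ be the closed Euclidean ball. Let $\mathcal P^h_\delta(D)$ be the supremum of $\sum_ih(2r_i)$ over all families of disjoint balls $\overline B(x_i,r_i)$ with $x_i\in D$ and $r_i\le\delta$, and let $\mathcal P^h_0(D)=\lim_{\delta\to0}\mathcal P^h_\delta(D)$. The \emph{packing measure} is
\[
\mathcal P^h(D)=\inf\Big\{\sum_i\mathcal P^h_0(D_i):\ D\subseteq\bigcup_iD_i\Big\},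
\]
again with countable covers. Both $\mathcal H^h$ and $\mathcal P^h$ are translation-invariant outer measures: they are monotone and countably subadditive on all subsets of $\mathbb R^n$. A set is \emph{$\sigma$-finite} for one of them if it is a countable union of sets of finite measure. For $h(r)=r^\sigma$ we write $\mathcal H^\sigma$ and $\mathcal P^\sigma$, and
\[
\dim_{\mathrm H}D=\inf\{\sigma>0:\mathcal H^\sigma(D)=0\},\qquad \dim_{\mathrm P}D=\inf\{\sigma>0:\mathcal P^\sigma(D)=0\},
\]
as in Falconer's book. Since $r^{\sigma'}\ge r^\sigma$ for $\sigma'\le\sigma$ and $r\le1$, a set of nonzero $\mathcal H^\sigma$-measure has $\dim_{\mathrm H}\ge\sigma$, and the same holds for $\mathcal P^\sigma$ and $\dim_{\mathrm P}$.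

Fix $n$. For a gauge $h$ put
\[
\Gamma_h(r)=\inf_{0<s\le r}\Big(\frac rs\Big)^nh(s)\quad(r>0),\qquad
\psi_h(r)=\inf_{r\le s\le1}s^{-(n-1)}\,\Gamma_h(s)\quad(0<r\le1).
\]
A set of diameter $r$ can be cut into about $(r/s)^n$ pieces of diameter $s\le r$, so $\Gamma_h(r)$ measures the true cost of covering it. A slab of width $r$ and unit size in the other $n-1$ directions is covered by about $s^{-(n-1)}$ cubes of side $s$, for any $s\in[r,1]$, so $\psi_h(r)$ measures the cost of covering the slab.

\begin{theorem}\label{thm:gauge}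
Let $E$ be as in Theorem~\ref{thm:dim} and let $h$ be a gauge.
\begin{enumerate}
\item If there is $c>0$ with $\psi_h(r)\le r^c$ for all small $r$, then $\mathcal H^h(E)=0$. Otherwise $\mathcal H^h(E)=\infty$, and $E$ is not $\sigma$-finite for $\mathcal H^h$.
\item If $\limsup_{r\to0}h(r)r^{-n}<\infty$, then $\mathcal P^h(E)=0$. Otherwise $\mathcal P^h(E)=\infty$, and $E$ is not $\sigma$-finite for $\mathcal P^h$.
\end{enumerate}
The same holds for $E\cap V$, for every nonempty open $V\subseteq\mathbb R^n$.
\end{theorem}

\begin{example}\label{ex:gauges}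
If $h(s)s^{-n}$ is nonincreasing on $(0,r_0]$, the infimum defining $\Gamma_h(r)$ is attained at $s=r$, so $\Gamma_h=h$ on $(0,r_0]$.

(a) Let $h(r)=r^\sigma$ with $0<\sigma\le n$. Then $\psi_h(r)=r^{\sigma-n+1}$ if $\sigma>n-1$ and $\psi_h\equiv1$ if $\sigma\le n-1$. In particular, for $n\ge2$ the set $U_m^n$ is not $\sigma$-finite for $\mathcal H^{n-1}$.

(b) Let $\beta>0$ and $h(r)=r^{n-1}(\log(1/r))^{-\beta}$ on $(0,r_0]$, where $r_0=e^{-\beta}$. The function $s(\log(1/s))^\beta$ increases on $(0,r_0]$, so $\Gamma_h=h$ there. As $\Gamma_h$ is nondecreasing (Lemma~\ref{lem:Gamma}), $\psi_h(r)\ge\min\{(\log(1/r))^{-\beta},h(r_0)\}$, which exceeds $r^c$ for small $r$. So $E$ is not $\sigma$-finite for $\mathcal H^h$.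

(c) The infimum over larger scales in $\psi_h$ matters. Let $n=2$ and $h(2^{-t})=2^{-\varphi(t)}$, where $\varphi$ is continuous, $\varphi(t)=t$ for $t\le1$, and $\varphi$ has slope $2$ on $[4^k,\frac52 4^k]$ and slope $0$ on $[\frac524^k,4^{k+1}]$ for $k\ge0$. All slopes are at most $2$, so $\Gamma_h=h$. We have $\varphi(4^k)=4^k$, that is, $h(r)=r$ at the scales $r=2^{-4^k}$. But $\varphi(t)-t=\frac324^{k-1}$ at $t=\frac524^{k-1}$, so $\psi_h(2^{-b})\le2^{-3b/32}$ for $4^k\le b\le4^{k+1}$, $k\ge1$. Hence $\mathcal H^h(E)=0$, although $\mathcal H^1(E)=\infty$.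
\end{example}

\subsection{The method}

The upper bounds come from covering the first factor and ignoring the others (Section~\ref{sec:upper}). For the lower bounds we need probability measures on $E$ that give little mass to small cubes. For Liouville numbers such measures are at hand. Let $\lambda=\sum\varepsilon_i2^{-i}$ have zero digits on windows $A_j<i\le B_j$ with $B_j/A_j\to\infty$. Then $\lambda$ is within $2^{-B_j}$ of a rational number with denominator $2^{A_j}$, so $\lambda$ is a Liouville number unless its expansion terminates. The digits outside the windows are chosen at random. In a product we give the $n$ coordinates disjoint windows, so that among the $nt$ digits up to position $t$ at least $(n-1)t$ are random, and a cube of side $2^{-t}$ has mass $O(2^{-(n-1)t})$.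

For $m\ge2$ we use $\xi=2^{1/m}+\lambda$, which is close to algebraic numbers of degree $m$ and therefore lies in $\mathcal L_m$. The difficulty is the negative half of the definition: $\xi$ must avoid $\mathcal L_{m-1}$, and this involves all polynomials of degree below $m$, of all heights. Section~\ref{sec:key} shows that this holds almost surely. Polynomials of some heights are excluded by a Liouville-type inequality at the algebraic approximations of $\xi$, those of the remaining heights by the randomness of the digits, and the two ranges can be made to meet. Section~\ref{sec:product} turns digit counts into lower bounds for measures. After that, each lower bound is a choice of windows: factorials for Theorem~\ref{thm:dim} (Section~\ref{sec:dim}), and windows adapted to the gauge for Theorem~\ref{thm:gauge} (Sections~\ref{sec:hausdorff} and~\ref{sec:packing}).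

Throughout, cubes are closed with sides parallel to the axes, and $E$ is as in Theorem~\ref{thm:dim}.

\section{Elementary properties and upper bounds}\label{sec:upper}

\begin{lemma}\label{lem:basic}
Each $U_m$ is a Borel set, and $U_m+v=U_m$ for every $v\in\mathbb Q$.
\end{lemma}

\begin{proof}
It suffices to prove both claims for each $\mathcal L_k$. Integer values of $N$ suffice in \eqref{eq:def}, so
\[
\mathcal L_k=\bigcap_{N\in\mathbb N}\ \bigcap_{M\in\mathbb N}\ \bigcup_{\deg Q\le k,\ H(Q)\ge M}\{x:0<|Q(x)|\le H(Q)^{-N}\}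
\]
is a Borel set. Let $v=a/w$ with $a\in\mathbb Z$, $w\in\mathbb N$, and let $\xi\in\mathcal L_k$. For $Q=\sum_{i\le k}a_iX^i$ put
\[
\widetilde Q(X)=w^kQ(X-v)=\sum_{i\le k}a_iw^{k-i}(wX-a)^i\in\mathbb Z[X].
\]
The map $Q\mapsto\widetilde Q$ is injective and preserves degrees, $\widetilde Q(\xi+v)=w^kQ(\xi)$, and $H(\widetilde Q)\le CH(Q)$ with $C=(k+1)(w+|a|)^k$. If $0<|Q(\xi)|\le H(Q)^{-N-1}$ and $H(Q)\ge w^kC^N$, then
\[
0<|\widetilde Q(\xi+v)|\le w^kH(Q)^{-N-1}\le(CH(Q))^{-N}\le H(\widetilde Q)^{-N}.
\]
There are infinitely many such $Q$, so $\xi+v\in\mathcal L_k$. Thus $\mathcal L_k+v\subseteq\mathcal L_k$, and the same inclusion for $-v$ gives equality.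
\end{proof}

\begin{lemma}\label{lem:root}
Let $Q\in\mathbb Z[X]$ have degree at most $k$ and height $H\ge2$. If $x\in\mathbb R$, $N>0$ and $|Q(x)|\le H^{-N}$, then $Q$ is not constant, and $|x-\operatorname{Re}\gamma|\le H^{-N/k}$ for some complex root $\gamma$ of $Q$.
\end{lemma}

\begin{proof}
A constant $Q$ has $|Q(x)|=H>H^{-N}$. So $d=\deg Q\ge1$. Let $\gamma_1,\dots,\gamma_d$ be the roots. The leading coefficient has modulus at least $1$, so $\min_i|x-\gamma_i|^d\le|Q(x)|\le H^{-N}$. Hence $|x-\gamma|\le H^{-N/d}\le H^{-N/k}$ for some root $\gamma$, and $|x-\operatorname{Re}\gamma|\le|x-\gamma|$ because $x$ is real.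
\end{proof}

The number of polynomials of height about $2^j$ does not depend on $N$, while the distance in Lemma~\ref{lem:root} shrinks with $N$. This gives a cover of $E$ by few thin slabs; the next lemma allows us to thicken them.

\begin{lemma}\label{lem:slab}
Let $m=m_1$, $N>0$ and $\rho_j=2^{-jN/m}$. Let $g$ be a gauge and let $s_j\ge\rho_j$ for $j\ge j_0$, with $s_j\to0$. If
\[
\sum_{j\ge j_0}2^{j(m+1)}s_j^{-(n-1)}g(2\sqrt n\,s_j)<\infty,
\]
then $\mathcal H^g(E)=0$.
\end{lemma}

\begin{proof}
For $j\ge1$ let $Z_j$ be the set of real parts of roots of the polynomials $Q\in\mathbb Z[X]$ with $\deg Q\le m$ and $2^j\le H(Q)<2^{j+1}$. Each of the $m+1$ coefficients takes fewer than $2^{j+2}$ values, so $\#Z_j\le m4^{m+1}2^{j(m+1)}$. If $\xi\in U_m$, then \eqref{eq:def} has solutions of arbitrarily large height, and by Lemma~\ref{lem:root} the number $\xi$ is within $\rho_j\le s_j$ of a point of $Z_j$ for infinitely many $j$.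

Fix $R\ge1$ and let $J\ge\max(1,j_0)$ be so large that $s_j\le R$ for $j\ge J$. The slabs $[z-s_j,z+s_j]\times[-R,R]^{n-1}$ with $j\ge J$, $z\in Z_j$ cover $E_R=E\cap(\mathbb R\times[-R,R]^{n-1})$. Each slab is covered by $\lceil R/s_j\rceil^{n-1}\le(2R/s_j)^{n-1}$ cubes of side $2s_j$ and diameter $2\sqrt n\,s_j$. The total cost is at most $m4^{m+1}(2R)^{n-1}$ times the tail $j\ge J$ of the series. As $J\to\infty$ the cost and the diameters tend to $0$, so $\mathcal H^g(E_R)=0$ for all $R\in\mathbb N$.
\end{proof}

\begin{lemma}\label{lem:volume}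
Let $h$ be a gauge with $h(r)\le Cr^n$ for all small $r$, and let $\omega_n$ be the volume of the unit ball. Then $\mathcal P^h_0(W)\le C2^n\omega_n^{-1}\operatorname{vol}(W)$ for every cube $W$, and $\mathcal P^h(D)=0$ for every Lebesgue null set $D$.
\end{lemma}

\begin{proof}
Disjoint balls of radii $r_i\le\delta$ centered in $W$ lie in the concentric cube $W_\delta$ whose side is longer by $2\delta$. For small $\delta$ this gives $\sum_ih(2r_i)\le C2^n\sum_ir_i^n\le C2^n\omega_n^{-1}\operatorname{vol}(W_\delta)$, and $\operatorname{vol}(W_\delta)\to\operatorname{vol}(W)$. A null set is covered by countably many cubes of arbitrarily small total volume, and the definition of $\mathcal P^h$ gives the second claim.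
\end{proof}

\begin{proposition}\label{prop:upper}
$\dim_{\mathrm H}E\le n-1$ and $\dim_{\mathrm P}E\le n$. In particular, $E$ is a Lebesgue null set.
\end{proposition}

\begin{proof}
Let $\sigma>n-1$. Apply Lemma~\ref{lem:slab} with $g(r)=r^\sigma$ and $s_j=\rho_j$. The terms of the series are $(2\sqrt n)^\sigma2^{j(m+1)-jN(\sigma-n+1)/m}$, and the series converges if $N>m(m+1)/(\sigma-n+1)$. So $\mathcal H^\sigma(E)=0$. With $\sigma=n$, and since $\operatorname{vol}(W)\le(\operatorname{diam}W)^n$ in the sense of outer measure, $E$ is Lebesgue null. Lemma~\ref{lem:volume} then gives $\mathcal P^n(E)=0$.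
\end{proof}

For $n=1$ the first bound is the equality $\dim_{\mathrm H}U_m=0$ quoted in the introduction.

\section{Random digits with windows of zeros}\label{sec:key}

\subsection{The construction}

A sequence of integers $1\le A_1<B_1<A_2<B_2<\cdots$ is \emph{admissible} if
\begin{equation}\label{eq:adm}
B_j/A_j\to\infty,\qquad A_{j+1}\ge2B_j\quad(j\ge1).
\end{equation}
The sets $(A_j,B_j]$ are the \emph{windows}. A positive integer in a window is a \emph{zero index}; all other positive integers are \emph{free}. Let $f(t)$ be the number of free indices $\le t$. Let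
\[
\lambda=\sum_{i\ge1}\varepsilon_i2^{-i},
\]
where $\varepsilon_i=0$ for zero indices and the other $\varepsilon_i$ are independent and uniform on $\{0,1\}$. All indices in $(B_j,A_{j+1}]$ are free, so $f(t)\to\infty$ and
\begin{equation}\label{eq:free}
f(t)\ge\min(t,A_{j+1})-B_j\qquad(t\ge0,\ j\ge1).
\end{equation}

\begin{lemma}\label{lem:interval}
If $t\ge0$ is an integer and $I$ is an interval of length at most $2^{-t}$, then $\mathbb P(\lambda\in I)\le2\cdot2^{-f(t)}$.
\end{lemma}

\begin{proof}
There are infinitely many zero indices, so $\sum_{i>t}\varepsilon_i2^{-i}<2^{-t}$. Hence $\lambda\in[a2^{-t},(a+1)2^{-t})$ if and only if $\sum_{i\le t}\varepsilon_i2^{t-i}=a$. This prescribes the first $t$ digits and has probability $2^{-f(t)}$ or $0$. The interval $I$ meets at most two such dyadic intervals.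
\end{proof}

\begin{proposition}\label{prop:key}
Let $m\ge1$, let $\alpha=2^{1/m}$ and let $\lambda$ be built from an admissible sequence. Then almost surely $\xi=\alpha+\lambda$ lies in $U_m$.
\end{proposition}

We use the notation
\[
q_j=2^{A_j},\qquad p_j=q_j\sum_{i\le A_j}\varepsilon_i2^{-i}\in\mathbb Z\cap[0,q_j],\qquad \beta_j=\alpha+\frac{p_j}{q_j},\qquad\theta_j=\xi-\beta_j .
\]
The digits in $(A_j,B_j]$ vanish, so $0\le\theta_j\le2^{-B_j}$. All the numbers $\beta_j$ and $\xi$ lie in $[1,3]$.

\subsection{Membership in $\mathcal L_m$}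

\begin{lemma}\label{lem:in}
Almost surely $\xi\in\mathcal L_m$.
\end{lemma}

\begin{proof}
There are infinitely many free indices, so almost surely infinitely many $\varepsilon_i$ equal $1$, and then $\theta_j>0$ for all $j$. The polynomial $P_j(X)=(q_jX-p_j)^m-2q_j^m\in\mathbb Z[X]$ vanishes at $\beta_j$. Its leading coefficient is $q_j^m$, and the coefficients of $(q_jX-p_j)^m$ have modulus $\binom mi q_j^ip_j^{m-i}\le2^mq_j^m$. So $q_j^m\le H(P_j)\le(2^m+2)q_j^m$. By the mean value theorem,
\[
0<P_j(\xi)=q_j^m\big((\alpha+\theta_j)^m-\alpha^m\big)\le m3^{m-1}2^{mA_j-B_j}.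
\]
Let $N>0$. Since $H(P_j)^{-N}\ge(2^m+2)^{-N}2^{-mNA_j}$, inequality \eqref{eq:def} holds for $P_j$ once $2^{B_j-m(N+1)A_j}\ge m3^{m-1}(2^m+2)^N$. The exponent equals $A_j(B_j/A_j-m(N+1))$, which tends to infinity by the first condition in \eqref{eq:adm}. The heights $H(P_j)\ge q_j^m$ are unbounded.
\end{proof}

This is the only use of $B_j/A_j\to\infty$, and it proves Proposition~\ref{prop:key} for $m=1$. For $m\ge2$ it remains to exclude $\mathcal L_{m-1}$, which cannot be done for all choices of the digits.

\begin{remark}\label{rem:sure}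
Let $m=2$ and suppose that $A_{j+1}/B_j\to\infty$. Choose the free digits recursively. Given the digits up to $B_j$, with sum $\lambda_j=\sum_{i\le B_j}\varepsilon_i2^{-i}$, there is an integer $a$ with $y=a2^{-B_j}-\sqrt2-\lambda_j\in[0,2^{-B_j})$. Let the digits in $(B_j,A_{j+1}]$ be those of $y$. Then $|2^{B_j}\xi-a|\le2^{B_j-A_{j+1}}$ and $|a|\le 4\cdot2^{B_j}$. So $\xi$ is a Liouville number or rational; a rational $\xi=u/w$ has $|Q(\xi)|\ge w^{-2}$ whenever $\deg Q\le2$ and $Q(\xi)\ne0$. In both cases $\xi\notin U_2$.
\end{remark}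

\subsection{The case $m=2$}\label{sec:two}

We show that almost surely $|a\xi+b|\le H^{-38}$ has only finitely many integer solutions $(a,b)\ne(0,0)$, where $\xi=\sqrt2+\lambda$ and $H=\max(|a|,|b|)$. Two arguments are available.

The first is arithmetic. Write $p=p_j$, $q=q_j$, and let $\beta_j'=-\sqrt2+p/q$ be the conjugate of $\beta_j$. The number
\[
q^2(a\beta_j+b)(a\beta_j'+b)=(ap+bq)^2-2(aq)^2
\]
is an integer, nonzero because $\sqrt2$ is irrational, and $|a\beta_j'+b|\le3H$. So $|a\beta_j+b|\ge(3Hq^2)^{-1}$. This bound passes from $\beta_j$ to $\xi$ as long as the error $|a|\theta_j\le H2^{-B_j}$ is smaller, that is, while $H$ is below a small power of $2^{B_j}$. It is a bound of the form $H^{-O(1)}$ as soon as $H$ exceeds a small power of $q_j=2^{A_j}$.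

The second is probabilistic. A solution confines $\lambda$ to an interval of length $2H^{-38}$, and the probability of this event must beat the number $O(H^2)$ of pairs of height $H$. The free digits after position $B_j$ provide this once $38\log_2H$ is well beyond $B_j$. They run out at $A_{j+1}$, having supplied at least $A_{j+1}/2$ free digits by \eqref{eq:adm}; so this argument stops working when $H$ reaches a small power of $2^{A_{j+1}}$. That is where the arithmetic argument at $\beta_{j+1}$ has to take over.

Accordingly, let $H\ge\max(6,2^{A_1/8})$ and define $j$ by $2^{A_j/8}\le H<2^{A_{j+1}/8}$. If $H\le2^{B_j/19}$, then $q\le H^8$ and $2^{-B_j}\le H^{-19}$, so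
\[
|a\xi+b|\ge\tfrac13H^{-17}-H^{-18}\ge H^{-18},
\]
and $(a,b)$ is not a solution, whatever the digits. If $H>2^{B_j/19}$, a solution has $a\ne0$ and puts $\lambda$ within $H^{-38}$ of $-b/a-\sqrt2$. The length $2H^{-38}$ is at most $2^{-t}$ with $t=\lfloor38\log_2H\rfloor-1$. Now $t-B_j\ge19\log_2H-2\ge4\log_2H$ and $A_{j+1}-B_j\ge A_{j+1}/2>4\log_2H$. By \eqref{eq:free} and Lemma~\ref{lem:interval} the probability is at most $2H^{-4}$. There are at most $9H^2$ pairs of height $H$, and $\sum_H18H^{-2}<\infty$. The Borel--Cantelli lemma (if $\sum\mathbb P(\Omega_l)<\infty$, then almost surely only finitely many events $\Omega_l$ occur) finishes the case $m=2$.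

\subsection{The general case}

We recall the facts that replace the identity above. By Eisenstein's criterion at the prime $2$, the polynomial $X^m-2$ is irreducible over $\mathbb Q$. So $\alpha$ is an algebraic integer of degree $m$, with conjugates $\alpha^{(1)}=\alpha,\alpha^{(2)},\dots,\alpha^{(m)}$ of modulus $2^{1/m}\le2$. For $G\in\mathbb Z[X]$ the norm of $G(\alpha)$ is $\prod_{l=1}^mG(\alpha^{(l)})$; it is a rational integer, and it is nonzero if $G(\alpha)\ne0$.

\begin{lemma}\label{lem:liouville}
Let $m\ge2$ and let $Q\in\mathbb Z[X]$ be nonzero of degree at most $m-1$ and height $H$. Then $|Q(\beta_j)|\ge c_1H^{-(m-1)}q_j^{-m(m-1)}$, where $c_1=(m3^{m-1})^{-(m-1)}$.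
\end{lemma}

\begin{proof}
Write $Q=\sum_{i<m}a_iX^i$ and $G(X)=q_j^{m-1}Q(X+p_j/q_j)=\sum_{i<m}a_iq_j^{m-1-i}(q_jX+p_j)^i\in\mathbb Z[X]$. This is a nonzero polynomial of degree below $m$, so $G(\alpha)\ne0$, and the norm of $G(\alpha)$ has modulus at least $1$. Since $|\alpha^{(l)}+p_j/q_j|\le3$, each factor satisfies $|G(\alpha^{(l)})|\le q_j^{m-1}m3^{m-1}H$. Using this for $l=2,\dots,m$ we get $q_j^{m-1}|Q(\beta_j)|\ge(q_j^{m-1}m3^{m-1}H)^{-(m-1)}$, and $(m-1)+(m-1)^2=m(m-1)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]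
By Lemma~\ref{lem:in} we may assume $m\ge2$ and must show that almost surely $\xi\notin\mathcal L_{m-1}$. Put
\[
K=2m+4,\qquad L=m+Km^2,\qquad N=2mL.
\]
Here $K$ is chosen so that $H^{-K/2}$ beats the number of polynomials of height $H$, then $L$ so that $H^{1-L}$ beats the bound of Lemma~\ref{lem:liouville} when $q_j\le H^K$, and then $N$ so that Lemma~\ref{lem:root} gives the distance $H^{-2L}$. We show that almost surely only finitely many nonzero $Q\in\mathbb Z[X]$ of degree at most $m-1$ satisfy
\begin{equation}\label{eq:small}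
|Q(\xi)|\le H(Q)^{-N}.
\end{equation}
Discarding finitely many $Q$, let $H=H(Q)\ge\max(2,2^{A_1/K})$, and define $j$, which depends only on $H$, by
\[
2^{A_j/K}\le H<2^{A_{j+1}/K}.
\]

\emph{Range 1: $H\le2^{B_j/L}$.} On $[1,3]$ we have $|Q'|\le H\sum_{i<m}i3^{i-1}\le m^23^mH$, so
\[
|Q(\xi)-Q(\beta_j)|\le m^23^mH2^{-B_j}\le m^23^mH^{1-L}.
\]
Suppose that \eqref{eq:small} holds. As $N\ge L$, we get $|Q(\beta_j)|\le(1+m^23^m)H^{1-L}$. Lemma~\ref{lem:liouville} and $q_j\le H^K$ give
\[
c_1H^{-(m-1)-Km(m-1)}\le(1+m^23^m)H^{1-L}=(1+m^23^m)H^{-(m-1)-Km^2},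
\]
that is, $H^{Km}\le(1+m^23^m)/c_1$. So for every choice of the digits only finitely many $Q$ in Range~1 satisfy \eqref{eq:small}.

\emph{Range 2: $H>2^{B_j/L}$.} If \eqref{eq:small} holds, Lemma~\ref{lem:root} with $k=m$ shows that $\xi$ is within $H^{-N/m}=H^{-2L}$ of the real part of a root of $Q$. So $\lambda=\xi-\alpha$ lies in one of at most $m$ intervals, which depend only on $Q$, of length $2H^{-2L}\le2^{-t}$, where $t=\lfloor2L\log_2H\rfloor-1\ge1$. Since $B_j<L\log_2H$ and $L\ge m+2$,
\[
t-B_j\ge2L\log_2H-2-L\log_2H\ge(m+2)\log_2H-2 .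
\]
By the second condition in \eqref{eq:adm} and the choice of $j$,
\[
A_{j+1}-B_j\ge\tfrac12A_{j+1}>\tfrac K2\log_2H=(m+2)\log_2H .
\]
By \eqref{eq:free}, $f(t)\ge(m+2)\log_2H-2$, and by Lemma~\ref{lem:interval} the probability of \eqref{eq:small} is at most $m\cdot2\cdot4H^{-(m+2)}$. At most $(2H+1)^m\le(3H)^m$ polynomials $Q$ have height $H$. Since $\sum_H(3H)^m\,8mH^{-(m+2)}<\infty$, the Borel--Cantelli lemma shows that almost surely only finitely many $Q$ in Range~2 satisfy \eqref{eq:small}.
\end{proof}

\section{Window measures on the product}\label{sec:product}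

Suppose that for each coordinate $i=1,\dots,n$ an admissible sequence is given, with counting function $f_i$. Let $\lambda_1,\dots,\lambda_n$ be independent random numbers built from these sequences, let $\alpha_i=2^{1/m_i}$, and let $\mu$ be the law of $(\alpha_i+\lambda_i)_{i\le n}$. We call $\mu$ a \emph{window measure} and put
\[
F(t)=f_1(t)+\dots+f_n(t).
\]
It is a Borel probability measure carried by the cube $W_0=\prod_i[\alpha_i,\alpha_i+1]$, and $\mu(E)=1$ by Lemma~\ref{lem:basic} and Proposition~\ref{prop:key}. By independence and Lemma~\ref{lem:interval}, for every integer $t\ge0$,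
\begin{equation}\label{eq:cube}
\mu(W)\le2^n2^{-F(t)}\quad\text{for every cube $W$ of side at most $2^{-t}$.}
\end{equation}
As $F(t)\to\infty$, points have measure zero. The covers and decompositions below consist of arbitrary sets, so we use the outer measure $\mu^*(D)=\inf\{\mu(G):G\supseteq D\text{ Borel}\}$, which is countably subadditive.

The next two lemmas are mass distribution principles. For Hausdorff measure $F$ must be large at all scales, since a cover may use any scale; for packing measure a sequence of scales is enough, since we choose the packing.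

\begin{lemma}\label{lem:massH}
Let $\mu$ be a window measure and let $g$ be a gauge with $g(2r)\le Cg(r)$ for all $r>0$. If $2^{-F(t)}/g(2^{-t})\to0$ as $t\to\infty$ through the integers, then $\mathcal H^g(D)=\infty$ whenever $\mu^*(D)>0$.
\end{lemma}

\begin{proof}
Let $\eta_T=\sup_{t\ge T}2^{-F(t)}/g(2^{-t})$, so $\eta_T\to0$. A set $W$ of diameter $d\in(2^{-t-1},2^{-t}]$ with $t\ge T$ lies in a cube of side $d$. By \eqref{eq:cube},
\[
\mu^*(W)\le2^n\eta_T\,g(2^{-t})\le2^n\eta_T\,g(2d)\le2^nC\eta_T\,g(d).
\]
The inequality $\mu^*(W)\le2^nC\eta_Tg(d)$ also holds for $d=0$, since points are null. If sets $W_i$ of diameter at most $2^{-T}$ cover $D$, then $\mu^*(D)\le\sum_i\mu^*(W_i)\le2^nC\eta_T\sum_ig(\operatorname{diam}W_i)$. So $\mathcal H^g(D)\ge\mu^*(D)/(2^nC\eta_T)$ for every $T$.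
\end{proof}

\begin{lemma}\label{lem:massP}
Let $\mu$ be a window measure and $h$ a gauge. Suppose there are radii $r_k\to0$ and integers $t_k\ge0$ with $4r_k\le2^{-t_k}$ and $\eta_k:=2^{-F(t_k)}/h(2r_k)\to0$. Then $\mathcal P^h(D)=\infty$ whenever $\mu^*(D)>0$.
\end{lemma}

\begin{proof}
We first show $\mathcal P^h_0(D)=\infty$. Let $D'=D\cap W_0$, so $\mu^*(D')=\mu^*(D)$ and $D'$ is bounded. Take a maximal family of disjoint balls $\overline B(x_i,r_k)$, $1\le i\le M$, with $x_i\in D'$; it is finite by comparison of volumes. By maximality each $x\in D'$ has $|x-x_i|\le2r_k$ for some $i$, so the balls $\overline B(x_i,2r_k)$ cover $D'$. Each lies in a cube of side $4r_k\le2^{-t_k}$, so \eqref{eq:cube} gives $\mu^*(D)\le M2^n\eta_kh(2r_k)$. The packing therefore has total cost $Mh(2r_k)\ge\mu^*(D)/(2^n\eta_k)$. Letting $k\to\infty$ gives $\mathcal P^h_\delta(D)=\infty$ for every $\delta>0$.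

Now let $D\subseteq\bigcup_iD_i$. Some $D_i$ has $\mu^*(D_i)>0$, hence $\mathcal P^h_0(D_i)=\infty$ by the first part. So $\mathcal P^h(D)=\infty$.
\end{proof}

\begin{proposition}\label{prop:local}
Let $\mu$ be a window measure, and let $\mathcal M$ be $\mathcal H^h$ or $\mathcal P^h$ for a gauge $h$. Suppose that $\mathcal M(D)=\infty$ whenever $\mu^*(D)>0$. Then for every nonempty open $V\subseteq\mathbb R^n$ we have $\mathcal M(E\cap V)=\infty$, and $E\cap V$ is not $\sigma$-finite for $\mathcal M$.
\end{proposition}

\begin{proof}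
Since $V$ is open and $\mathbb Q^n$ is dense, there are $v\in\mathbb Q^n$ and $S\in\mathbb N$ with $v+\prod_i[\alpha_i,\alpha_i+2^{-S}]\subseteq V$. With probability $2^{-F(S)}$ the first $S$ digits of every $\lambda_i$ vanish, and then $\lambda_i\in[0,2^{-S}]$ for all $i$. So $\mu(V-v)>0$. By Lemma~\ref{lem:basic}, $E-v=E$, hence $(E\cap V)-v=E\cap(V-v)$ has positive $\mu$-measure. If $E\cap V=\bigcup_lD_l$ is a finite or countable union, some $l$ has $\mu^*(D_l-v)>0$, and $\mathcal M(D_l)=\mathcal M(D_l-v)=\infty$ by translation invariance.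
\end{proof}

\section{Dimensions: proof of Theorem~\ref{thm:dim}}\label{sec:dim}

The upper bounds are Proposition~\ref{prop:upper}. One window measure gives both lower bounds. The windows of different coordinates should be disjoint, for Hausdorff dimension, and from time to time a long stretch should be free in all coordinates, for packing dimension. So we cut the indices into blocks and cycle with period $n+1$.

Let $T_k=(k+1)!$ for $k\ge1$, so $T_{k+1}=(k+2)T_k$. The windows of coordinate $i\in\{1,\dots,n\}$ are the blocks $(T_k,T_{k+1}]$ with $k\equiv i\pmod{n+1}$; see Figure~\ref{fig:windows}. Each of these sequences is admissible: the ratio of the endpoints is $k+2\to\infty$, and the next window of the same coordinate starts at $T_{k+n+1}\ge T_{k+2}\ge2T_{k+1}$.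

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.4cm,y=0.8cm]
\fill[gray!50] (1,1.1) rectangle (2,1.7);
\fill[gray!50] (4,1.1) rectangle (5,1.7);
\fill[gray!50] (2,0.2) rectangle (3,0.8);
\fill[gray!50] (5,0.2) rectangle (6,0.8);
\draw (0.6,1.1) rectangle (7,1.7);
\draw (0.6,0.2) rectangle (7,0.8);
\node[left] at (0.6,1.4) {$\lambda_1$};
\node[left] at (0.6,0.5) {$\lambda_2$};
\foreach \k in {1,...,7} {\draw[dashed] (\k,0) -- (\k,1.9); \node[below] at (\k,0) {$T_{\k}$};}
\end{tikzpicture}
\caption{Binary digits of two coordinates, cut into blocks $(T_k,T_{k+1}]$ with $T_k=(k+1)!$ (not to scale). Shaded blocks are windows of zero digits and white blocks are random digits. No position is shaded in both rows, and every third block is white in both rows.}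
\label{fig:windows}
\end{figure}

\emph{Hausdorff dimension.} For $n=1$ there is nothing to prove. Let $n\ge2$ and $0<\sigma<n-1$. Every index is a zero index for at most one coordinate, so $F(t)\ge(n-1)t$ and $2^{-F(t)}/2^{-\sigma t}\le2^{-(n-1-\sigma)t}\to0$. Lemma~\ref{lem:massH} with $g(r)=r^\sigma$ and Proposition~\ref{prop:local} give $\mathcal H^\sigma(E\cap V)=\infty$ for every nonempty open $V$. Hence $\dim_{\mathrm H}(E\cap V)\ge n-1$.

\emph{Packing dimension.} Let $0<\sigma<n$ and let $k$ run through the multiples of $n+1$. The block $(T_k,T_{k+1}]$ is free for all coordinates, so $F(T_{k+1})\ge n(T_{k+1}-T_k)$. With $t_k=T_{k+1}$ and $r_k=2^{-t_k-2}$,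
\[
2^{-F(t_k)}/(2r_k)^\sigma\le2^{\,nT_k+\sigma-(n-\sigma)(k+2)T_k}\to0 .
\]
Lemma~\ref{lem:massP} and Proposition~\ref{prop:local} give $\mathcal P^\sigma(E\cap V)=\infty$, so $\dim_{\mathrm P}(E\cap V)\ge n$. Taking $V=\mathbb R^n$ proves Theorem~\ref{thm:dim}, and $m_1=\dots=m_n=m$ gives the conjecture. \qed

\section{Hausdorff measures: proof of Theorem~\ref{thm:gauge}(1)}\label{sec:hausdorff}

A general gauge may jump, and it may decay faster than $r^n$ over long ranges of scales; then it pays to subdivide covering sets. Passing from $h$ to $\Gamma_h$ removes both defects and changes the measure only by a bounded factor.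

\begin{lemma}\label{lem:Gamma}
Let $h$ be a gauge and $\Gamma=\Gamma_h$.
\begin{enumerate}
\item If $\liminf_{s\to0}h(s)s^{-n}=0$, then $\Gamma\equiv0$ and $\mathcal H^h(\mathbb R^n)=0$. Otherwise $\Gamma>0$ everywhere.
\item $\Gamma\le h$, $\Gamma$ is nondecreasing, and $\Gamma(ar)\le a^n\Gamma(r)$ for $a\ge1$, $r>0$.
\item If $\Gamma>0$, then $\Gamma$ is a gauge and $\mathcal H^\Gamma\le\mathcal H^h\le2(2\sqrt n)^n\,\mathcal H^\Gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use that for $0<s\le r$ a cube of side $r$ splits into $\lceil\sqrt n\,r/s\rceil^n\le(2\sqrt n\,r/s)^n$ cubes of diameter at most $s$.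

(1) We have $\Gamma(r)=r^n\inf_{s\le r}h(s)s^{-n}$, and $h(s)s^{-n}\ge h(\epsilon)r^{-n}>0$ for $s\in[\epsilon,r]$. So $\Gamma(r)=0$ if and only if the lower limit vanishes. In that case a unit cube has covers of cost at most $(2\sqrt n)^ns^{-n}h(s)$, which tends to $0$ along a sequence $s\to0$.

(2) The choice $s=r$ gives $\Gamma\le h$. The function $\Gamma(r)r^{-n}=\inf_{s\le r}h(s)s^{-n}$ is nonincreasing, which is the last claim. Let $r<r'$. For $s\le r$ we have $(r'/s)^nh(s)\ge(r/s)^nh(s)\ge\Gamma(r)$, and for $r<s\le r'$ we have $(r'/s)^nh(s)\ge h(s)\ge h(r)\ge\Gamma(r)$. So $\Gamma(r')\ge\Gamma(r)$.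

(3) By (2), $\Gamma$ is a gauge and $\mathcal H^\Gamma\le\mathcal H^h$. Let $W$ be a covering set of diameter $r>0$. As $\Gamma(r)>0$, there is $s\le r$ with $(r/s)^nh(s)\le2\Gamma(r)$. Replace $W$ by at most $(2\sqrt n\,r/s)^n$ cubes of diameter at most $s$; their $h$-cost is at most $2(2\sqrt n)^n\Gamma(r)$. Sets of diameter $0$ cost nothing for either gauge.
\end{proof}

If $\Gamma_h\equiv0$, then $\psi_h\equiv0$ and $\mathcal H^h(E)=0$, as the theorem asserts. From now on $\Gamma=\Gamma_h>0$.

\subsection{The null case}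

Let $\psi_h(r)\le r^{2c}$ for all small $r$, with $c>0$. Since $r^{2c}<r^c$ for $r<1$, for each small $r$ there is $s\in[r,1]$ with $\Gamma(s)\le s^{n-1}r^c$. Let $m=m_1$, fix $N>m(m+1)/c$ and let $\rho_j=2^{-jN/m}$. For $j\ge j_0$ choose $s_j\in[\rho_j,1]$ with $\Gamma(s_j)\le s_j^{n-1}\rho_j^c$. These scales tend to zero: Lemma~\ref{lem:Gamma}(2) gives $\Gamma(1)\le s_j^{-n}\Gamma(s_j)\le s_j^{-1}\rho_j^c$, so $s_j\le\rho_j^c/\Gamma(1)$. By the same lemma,
\[
2^{j(m+1)}s_j^{-(n-1)}\Gamma(2\sqrt n\,s_j)\le(2\sqrt n)^n2^{j(m+1)}s_j^{-(n-1)}\Gamma(s_j)\le(2\sqrt n)^n2^{j(m+1)-cjN/m},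
\]
and this is summable by the choice of $N$. Lemma~\ref{lem:slab} gives $\mathcal H^\Gamma(E)=0$, so $\mathcal H^h(E)=0$ by Lemma~\ref{lem:Gamma}(3), and $\mathcal H^h(E\cap V)=0$ by monotonicity.

\subsection{The infinite case}

Now suppose that for every $c>0$ there are arbitrarily small $r$ with $\psi_h(r)>r^c$. Put $\varphi(t)=-\log_2\Gamma(2^{-t})$ for $t\ge0$. Lemma~\ref{lem:Gamma}(2) says
\begin{equation}\label{eq:slope}
\varphi(t')\le\varphi(t)+n(t'-t)\qquad(t'\ge t\ge0).
\end{equation}
Writing $r=2^{-b}$ and $s=2^{-t}$, the inequality $\psi_h(r)>r^{c/2}$ gives $\varphi(t)\le(n-1)t+cb/2$ for $0\le t\le b$. For $b\ge1$ we have $b/2\le\lfloor b\rfloor$. So for every $c>0$ there are arbitrarily large \emph{integers} $b$ with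
\begin{equation}\label{eq:good}
\varphi(t)\le(n-1)t+cb\qquad(0\le t\le b).
\end{equation}

To apply Lemma~\ref{lem:massH} with $g=\Gamma$ we need windows with $F(t)-\varphi(t)\to\infty$. With disjoint windows, $F$ grows with slope $n$ outside the windows, where \eqref{eq:slope} shows that no ground is lost, and with slope $n-1$ inside, where $\varphi$ may gain on $F$. A window $(B/k,B]$ preceded by a long free stretch starts with a surplus of about $B/k$ over $(n-1)t$. So we let each window end at an integer $B$ for which \eqref{eq:good} holds with $c$ smaller than $1/k$.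

Let $B_1=1$. For $k\ge2$ choose recursively an integer $B_k\ge\max(4k^2,2kB_{k-1})$ such that \eqref{eq:good} holds with $b=B_k$ and $c=1/(4k)$, and put $A_k=\lceil B_k/k\rceil$. Then
\[
2B_{k-1}\le B_k/k\le A_k\le B_k/k+1\le2B_k/k,\qquad A_k\le B_k/2+1<B_k .
\]
Assign the window $(A_k,B_k]$, $k\ge2$, to the coordinate $i\equiv k\pmod n$. Each coordinate receives an admissible sequence, because $B_k/A_k\ge k/2$ and $A_{k+n}\ge2B_{k+n-1}\ge2B_k$. The windows are disjoint, so $F(t)$ is $nt$ minus the number of indices $\le t$ that lie in some window.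

Let $t\in[A_k,B_k]$ be an integer. At most $B_{k-1}+(t-A_k)$ indices $\le t$ lie in windows, so
\[
F(t)\ge(n-1)t+A_k-B_{k-1}\ge(n-1)t+\frac{A_k}2\ge(n-1)t+\frac{B_k}{4k}+\frac{B_k}{4k}\ge\varphi(t)+k,
\]
by \eqref{eq:good} and $B_k\ge4k^2$. Let $t\in[B_k,A_{k+1}]$ be an integer. The indices in $(B_k,t]$ are free for all coordinates, so by the previous bound and \eqref{eq:slope},
\[
F(t)=F(B_k)+n(t-B_k)\ge\varphi(B_k)+k+n(t-B_k)\ge\varphi(t)+k .
\]
Hence $2^{-F(t)}/\Gamma(2^{-t})=2^{\varphi(t)-F(t)}\to0$. Since $\Gamma(2r)\le2^n\Gamma(r)$, Lemma~\ref{lem:massH} gives $\mathcal H^h(D)\ge\mathcal H^\Gamma(D)=\infty$ whenever $\mu^*(D)>0$. Proposition~\ref{prop:local} completes the proof of part~(1), for $E$ and for $E\cap V$. \qed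

\section{Packing measures: proof of Theorem~\ref{thm:gauge}(2)}\label{sec:packing}

If $\limsup_{r\to0}h(r)r^{-n}<\infty$, then $h(r)\le Cr^n$ for small $r$. The set $E$ is Lebesgue null by Proposition~\ref{prop:upper}, so $\mathcal P^h(E)=0$ and $\mathcal P^h(E\cap V)=0$ by Lemma~\ref{lem:volume}.

Now let $\limsup_{r\to0}h(r)r^{-n}=\infty$. After a window ending at $B$, at most $nB$ digits have been lost, and as long as we keep all digits free a cube of side $2^{-t}$ has mass $O(2^{nB}2^{-nt})$. So we postpone the next window until we reach a scale at which $h(r)r^{-n}$ has overtaken the factor $2^{nB}$.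

Choose integers $A_k,B_k,t_k$ and radii $r_k$ recursively, starting with $A_1=1$. Given $A_k$, put $B_k=kA_k+1$. By hypothesis there is $r_k\in(0,2^{-B_k-3})$ with
\[
h(2r_k)\ge k\,2^{nB_k}r_k^n .
\]
Let $t_k$ be the integer with $2^{-t_k-1}<4r_k\le2^{-t_k}$; then $t_k>B_k$, because $4r_k<2^{-B_k-1}$. Put $A_{k+1}=\max(t_k,2B_k)$, and assign the window $(A_k,B_k]$ to the coordinate $i\equiv k\pmod n$. Each coordinate receives an admissible sequence, because $B_k/A_k>k$ and $A_{k+n}\ge A_{k+1}\ge2B_k$. The indices in $(B_k,t_k]$ are free for all coordinates, so $F(t_k)\ge n(t_k-B_k)$. Since $2^{-t_k}<8r_k$,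
\[
2^{-F(t_k)}\le2^{nB_k}2^{-nt_k}\le2^{nB_k}(8r_k)^n\le8^nk^{-1}h(2r_k).
\]
Also $r_k<2^{-B_k-3}\to0$. Lemma~\ref{lem:massP} gives $\mathcal P^h(D)=\infty$ whenever $\mu^*(D)>0$, and Proposition~\ref{prop:local} completes the proof of part~(2), for $E$ and for $E\cap V$. \qed

\begin{thebibliography}{1}
\bibitem{Sch} Johannes Schleischitz, \emph{Metric results on sumsets and Cartesian products of classes of Diophantine sets}, arXiv:2002.08228 (2020).
\end{thebibliography}
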